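# Intersection density of imprimitive wreath products

## 1. The equality $\rho(G\wr H)=\rho(G)$

All groups in these notes are finite.

**Theorem 1.** Let $G\le Sym(V)$ and $H\le S_n$ be transitive permutation groups, where $|V|\ge 2$. Then $\rho(G\wr H)=\rho(G)$.

Here is what the statement says, piece by piece.

**Definition (intersecting set).** Let $G$ be a permutation group on a set $V$. A subset $I\subseteq G$ is *intersecting* if for every $g,h\in I$ there is $v\in V$ with $g(v)=h(v)$. In that case we say that $g$ and $h$ *agree* at $v$. Since $g(v)=h(v)$ means $g^{-1}h(v)=v$, two elements agree somewhere exactly when $g^{-1}h$ is not a *derangement*, that is, not a fixed-point-free element.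

**Definition (intersection density).** If $G$ is transitive, all point stabilizers $G_v$ have the same size $|G|/|V|$. The *intersection density* $\rho(G)$ is the maximum of $|I|/|G_v|$ over intersecting sets $I\subseteq G$. Because $G_v$ is itself intersecting, $\rho(G)\ge1$. The group $G$ has the *EKR-property* if $\rho(G)=1$.

**Definition (imprimitive wreath product).** For $G\le Sym(V)$ and $H\le S_n$, the group $G\wr H$ consists of the pairs $((g_1,\dots,g_n),h)$ with $g_i\in G$, $h\in H$. It acts on $V\times\{1,\dots,n\}$, and $((g_1,\dots,g_n),h)$ maps $(v,i)$ to $(g_i(v),h(i))$. If $G$ and $H$ are transitive, so is $G\wr H$.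

So there are $n$ copies of $V$; the element $h$ permutes the copies, and $g_i$ tells how copy $i$ is carried to copy $h(i)$. Two elements $((g_i),h)$ and $((g_i'),h')$ agree at $(v,i)$ if and only if $h(i)=h'(i)$ and $g_i(v)=g_i'(v)$.

**Example 1 (a group of density 2).** Let $A_4$ act on the six edges $12,34,13,24,14,23$ of a tetrahedron with vertices $1,2,3,4$. A point stabilizer has order $12/6=2$. The subgroup $V_4=\{1,a,b,c\}$ with $a=(12)(34)$, $b=(13)(24)$, $c=(14)(23)$ is intersecting: $a$ fixes the edges $12$ and $34$, $b$ fixes $13$ and $24$, $c$ fixes $14$ and $23$, and $g^{-1}h\in V_4$ for $g,h\in V_4$. An element of order $3$ lies in no stabilizer, so it is a derangement. Thus $g$ and $h$ agree nowhere exactly when they lie in different cosets of $V_4$, and every intersecting set lies in one coset. The maximum size is $4$, and $\rho(A_4)=4/2=2$.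

Theorem 1 was posed as a conjecture in Ademir Hujdurović, Klavdija Kutnar, Dragan Marušič and Štefko Miklavič, "On maximum intersecting sets in direct and wreath product of groups", arXiv:2108.03943 (2021). The results recorded as known alongside it are
$$\rho(G)\le\rho(G\wr H)\le\rho(G)\rho(H)$$
for transitive $G$ and $H$, so that $\rho(G\wr H)=\rho(G)$ whenever $H$ has the EKR-property. The content of Theorem 1 is that the group on top contributes nothing, even when $\rho(H)>1$.

The lower bound is easy to see. Take a maximum intersecting set $K\subseteq G$, and indices $i,j$. Then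
$$\{((g_1,\dots,g_n),h): h(i)=j,\ g_i\in K\}$$
is intersecting, because any two of its elements agree somewhere in copy $i$. Its size is $|K|\,|G|^{n-1}|H|/n$. A point stabilizer of $G\wr H$ has size $|G|^n|H|/(|V|n)$, so the ratio is $|K||V|/|G|=\rho(G)$. We call these sets *canonical*.

The hypothesis $|V|\ge2$ is needed: if $|V|=1$, then $G$ is trivial, $\rho(G)=1$, and $G\wr H$ is just $H$, so $\rho(G\wr H)=\rho(H)$. This equals $2$ for the group $H$ of Example 1.

## 2. Regular subsets, and the tetrahedron on top

**Example 2 (regular subsets).** Suppose $G$ contains a set $Q$ of $|V|$ elements that pairwise agree nowhere, and $H$ contains a set $P$ of $n$ elements that pairwise agree nowhere. Put $W=G\wr H$ and consider the $n|V|$ elements $((q,\dots,q),h)$ with $q\in Q$, $h\in P$. Two different ones agree nowhere: if $h\ne h'$ then $h(i)\ne h'(i)$ for all $i$, and if $h=h'$ then $q\neq q'$ agree nowhere on $V$. Call this set $R$. If $I$ is intersecting and $w\in W$, then $|wR\cap I|\le1$, since left multiplication preserves "agree nowhere". Each pair in $R\times I$ determines exactly one $w$, so summing over $w$ gives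 $|R||I|\le|W|$, that is, $|I|\le |W|/(n|V|)$. So $\rho(W)=1$. (The same argument in $G$ gives $\rho(G)=1$.)

This settles, for instance, regular $G$ and $H$. It cannot reach groups with density greater than $1$, because a set $P$ as above forces $\rho(H)=1$.

**Example 3 (the tetrahedron on top).** Let $H=A_4$ on the six edges, and let $G$ be transitive with $|V|\ge2$. Write $p=\rho(G)/|V|$, the proportion of $G$ taken by a maximum intersecting set $K$. Measure an intersecting set $I\subseteq G\wr H$ by $M(I)=|I|/|G|^6$. Theorem 1 says that the maximum of $M$ is $2p$: a canonical set uses the two elements of $H$ that map edge $i$ to edge $j$, each with a slice of proportion $p$.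

Can one profit from the four pairwise agreeing elements of $V_4$? For distinct $h,h'\in V_4$ the set of edges where they agree is the set of edges fixed by $h^{-1}h'$. So it is one of the three opposite pairs $\{12,34\},\{13,24\},\{14,23\}$, and all three pairs occur. Demanding $g_{12},g_{13},g_{14}\in K$ for each $h\in V_4$ gives an intersecting set that uses all four elements of $V_4$. But $M=4p^3$. We will see below that $p\le\frac12$, so $4p^3\le p<2p$. More elements of $H$ were available, but the slices had to shrink.

## 3. Bounding the support and the slices separately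

For an intersecting set $I\subseteq G\wr H$ and $h\in H$ let $I_h=\{g\in G^n:(g,h)\in I\}$ be the slice over $h$. A sensible first proof bounds the number of nonempty slices and the size of each slice.

The support $\{h: I_h\ne\emptyset\}$ is an intersecting set of $H$: if $h,h'$ agree nowhere, then no $(g,h)$ and $(g',h')$ agree anywhere. So there are at most $\rho(H)|H|/n$ nonempty slices. Within a slice, any two elements $g,g'$ agree in some coordinate, and this gives $|I_h|\le p|G|^n$ with $p=\rho(G)/|V|$. (This is the case $|S|=1$ of Theorem 2 below; take it for granted here.) Multiplying,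
$$|I|\le \rho(H)\frac{|H|}{n}\cdot\frac{\rho(G)}{|V|}|G|^n=\rho(G)\rho(H)\,|(G\wr H)_{(v,i)}| .$$

This is the upper bound $\rho(G)\rho(H)$, and the argument stops here: each factor is optimal on its own. What it ignores is that slices over *different* elements $h\ne h'$ must also meet, and only in the coordinates where $h$ and $h'$ agree. In Example 3 the product bound allows $M=4p$, while the truth is $2p$. A proof has to treat all pairs of slices at once.

The plan is as follows. First we rewrite the problem as one about independent sets in a graph in which the copies of $G$ are arbitrary vertex-transitive graphs. Then we replace each copy by a two-point space without decreasing the measure of the independent set. On the resulting cube a computation with eigenvalues treats all pairs of slices together. We set up the graph problem first, then do the cube, then the replacement.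

## 4. Sites, systems, and the reduction of Theorem 1

A *graph* may have loops. A set of vertices is *independent* if no two, possibly equal, elements of it are adjacent; so a vertex with a loop lies in no independent set. For a loopless graph $X$, let $\alpha(X)$ be the maximum size of an independent set. For $A\subseteq X$, let $N(A)$ be the set of vertices adjacent to some element of $A$, and let $N[A]=A\cup N(A)$. A graph is *vertex-transitive* if its automorphism group is transitive on vertices; such a graph is regular.

**Definition (site).** A *site* $X_i$ is one of the following.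

* Type (a): a finite loopless vertex-transitive graph $X_i$ with at least one edge, with uniform probability measure $\mu_i$, and $p_i:=\alpha(X_i)/|X_i|$.
* Type (b): $X_i=\{0,1\}$ with a loop at $0$, the edge $01$, and no loop at $1$, so that $x\sim y$ unless $x=y=1$; with $\mu_i(1)=p_i$ and $\mu_i(0)=1-p_i$ for a given $p_i\in(0,\frac12]$.

In type (a), too, $0<p_i\le\frac12$. Indeed, $X_i$ is $d$-regular with $d\ge1$. If $K$ is independent, the $d|K|$ edges leaving $K$ end outside $K$, where each vertex receives at most $d$ of them; so $d|K|\le d(|X_i|-|K|)$. In type (b) the nonempty independent set is $\{1\}$, of measure $p_i$. For example, $K_3$ is a type (a) site with $p=\frac13$, and the type (b) site with $p=\frac13$ will be its replacement. At every site each vertex has a neighbour.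

**Definition (system).** A *system* consists of sites $X_1,\dots,X_m$ with $m\ge1$, a finite nonempty set $S$, and maps $\pi_1,\dots,\pi_m$ defined on $S$. Let $k_i$ be the largest size of a fibre of $\pi_i$, and put $t:=\max_i p_ik_i$. The graph $Y$ of the system has vertex set $X_1\times\dots\times X_m\times S$ and adjacency
$$(x,s)\sim(y,r)\iff\text{for every } i:\ \pi_i(s)\ne\pi_i(r)\ \text{ or }\ x_i\sim y_i. \tag{1}$$
For $I\subseteq Y$ let $I_s=\{x:(x,s)\in I\}$ and $M(I)=\sum_{s\in S}\mu(I_s)$, where $\mu=\prod_i\mu_i$.

So $I$ is independent if and only if any two members $(x,s),(y,r)$ have a coordinate $i$ with $\pi_i(s)=\pi_i(r)$ and $x_i\not\sim y_i$.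

**Theorem 2.** In every system, the maximum of $M(I)$ over independent sets $I$ of $Y$ equals $t=\max_i p_ik_i$.

**Lower bound in Theorem 2.** Let $C$ be a fibre of $\pi_i$. Let $K$ be a maximum independent set of $X_i$ for type (a), and $K=\{1\}$ for type (b). Put
$$D(i,C,K):=\{(x,s): s\in C,\ x_i\in K\}.$$
Any two members have equal $\pi_i$-values and nonadjacent $i$-th coordinates, so the set is independent. Also $M(D(i,C,K))=p_i|C|$. Choosing $i$ and $C$ with $p_i|C|=t$ gives $M=t$.

The upper bound is proved in Sections 5 and 6. We first check that it gives Theorem 1.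

**Proof of Theorem 1 from Theorem 2.** *The derangement graph as a site.* Let $\Gamma_G$ be the graph on the set $G$ with $g\sim g'$ if and only if $g(v)\neq g'(v)$ for all $v\in V$. Its independent sets are exactly the intersecting sets of $G$. It is loopless, and left multiplication acts on it by automorphisms, so it is vertex-transitive. It has an edge: by Jordan's theorem a transitive group of degree at least $2$ contains a derangement $d$, and then $1\sim d$. (Recall the reason: in a transitive group the average number of fixed points is $1$, and the identity has $|V|\ge2$ fixed points, so some element has none.) Hence $\Gamma_G$ is a type (a) site with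
$$p=\frac{\alpha(\Gamma_G)}{|G|}=\frac{\rho(G)|G_v|}{|G|}=\frac{\rho(G)}{|V|}.$$

*The wreath product as a system.* Take $m=n$, all $X_i=\Gamma_G$, $S=H$ and $\pi_i(h)=h(i)$. Two elements $((g_i),h)$ and $((g'_i),h')$ agree nowhere if and only if for every $i$ either $h(i)\ne h'(i)$ or $g_i\sim g_i'$. By (1) this is adjacency in $Y$. So the intersecting sets of $G\wr H$ are exactly the independent sets of $Y$, and $|I|=|G|^nM(I)$.

*The value of $t$.* The fibres of $\pi_i$ are the sets $\{h:h(i)=j\}$, all of size $|H|/n$ since $H$ is transitive. So $t=\frac{\rho(G)}{|V|}\cdot\frac{|H|}{n}$, and Theorem 2 gives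
$$\max|I|=|G|^n\cdot\frac{\rho(G)}{|V|}\cdot\frac{|H|}{n}=\rho(G)\cdot\frac{|G|^n|H|}{|V|n}=\rho(G)\,|(G\wr H)_{(v,i)}|.$$
Hence $\rho(G\wr H)=\rho(G)$. $\blacksquare$

## 5. Eigenvalues on the biased cube

The smallest case shows what an eigenvalue argument can do. Suppose $L$ is a self-adjoint operator on functions on a probability space with $L1=1$ and all other eigenvalues at least $-\tau$, where $\tau>0$, and let $f$ be the indicator function of a set of measure $M$ with $\langle f,Lf\rangle=0$. The constant part of $f$ is $M$, and the rest has squared norm $\|f\|^2-M^2=M-M^2$. So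
$$0=\langle f,Lf\rangle\ge M^2-\tau(M-M^2),\qquad\text{hence } M\le\frac{\tau}{1+\tau}. \tag{2}$$

**Why not run this on $X$ itself?** For the $5$-cycle with $L$ half the adjacency operator, independent sets satisfy $\langle f,Lf\rangle=0$, and the smallest eigenvalue of $L$ is $\cos(4\pi/5)=-\frac{1+\sqrt5}{4}$. Then (2) gives $M\le 1/\sqrt5\approx0.447$, whereas $p=\frac25$. So the eigenvalues of a vertex-transitive graph need not see its independence ratio. On a type (b) site they can be made to, and this is why we compress to two points.

**The operator on a two-point site.** We want a self-adjoint $L$ with $L1=1$ for which $\langle\varphi,L\psi\rangle$ has no term $\varphi(1)\psi(1)$. If $\langle\varphi,L\psi\rangle=\sum w(a,b)\varphi(a)\psi(b)$, then $w$ is symmetric with row sums $\mu(a)$ and $w(1,1)=0$. This forces $w(0,1)=w(1,0)=p$ and $w(0,0)=1-2p$. So, with $\langle\varphi,\psi\rangle=p_i\varphi(1)\psi(1)+(1-p_i)\varphi(0)\psi(0)$ on site $i$, we set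
$$(L_i\psi)(1)=\psi(0),\qquad (L_i\psi)(0)=\frac{p_i\psi(1)+(1-2p_i)\psi(0)}{1-p_i},$$
and indeed
$$\langle\varphi,L_i\psi\rangle=p_i\varphi(1)\psi(0)+p_i\varphi(0)\psi(1)+(1-2p_i)\varphi(0)\psi(0). \tag{3}$$
Put $\tau_i=\frac{p_i}{1-p_i}$. Since $0<p_i\le\frac12$, we have $\tau_i\in(0,1]$, and $\frac{\tau_i}{1+\tau_i}=p_i$. Let $e_i(1)=\tau_i^{-1/2}$ and $e_i(0)=-\tau_i^{1/2}$. Then:

* the mean of $e_i$ is $p_i\tau_i^{-1/2}-(1-p_i)\tau_i^{1/2}=\sqrt{p_i(1-p_i)}-\sqrt{p_i(1-p_i)}=0$, and $\|e_i\|^2=p_i\tau_i^{-1}+(1-p_i)\tau_i=(1-p_i)+p_i=1$, so $\{1,e_i\}$ is orthonormal;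
* $L_i1=1$, since $(p_i+1-2p_i)/(1-p_i)=1$;
* $L_ie_i=-\tau_ie_i$: at $1$, $(L_ie_i)(1)=-\tau_i^{1/2}=-\tau_i\cdot\tau_i^{-1/2}$; at $0$, using $p_i/\tau_i=1-p_i$, we get $(L_ie_i)(0)=\tau_i^{1/2}\,\frac{(1-p_i)-(1-2p_i)}{1-p_i}=\tau_i\cdot\tau_i^{1/2}=-\tau_ie_i(0)$.

With one site and $|S|=1$, (2) now gives exactly $M\le p_1$. Let also $E_i\psi$ be the constant function whose value is the mean of $\psi$; so $E_i1=1$ and $E_ie_i=0$.

**Lemma 1.** If all sites of a system are of type (b) and $I$ is independent in $Y$, then $M(I)\le t$.

**Step 1: a bilinear identity for every pair of slices.** The aim is to turn independence into equations. Let $f_s$ be the indicator function of $F_s:=I_s\subseteq\{0,1\}^m$. Independence says: for all $s,r\in S$, $x\in F_s$, $y\in F_r$, there is $i$ with $\pi_i(s)=\pi_i(r)$ and $x_i=y_i=1$. Put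
$$E(s,r)=\{i:\pi_i(s)=\pi_i(r)\},\qquad R_{sr}=\bigotimes_{i\in E(s,r)}L_i\otimes\bigotimes_{i\notin E(s,r)}E_i .$$
Write $\langle f_s,R_{sr}f_r\rangle=\sum_{x,y}w(x,y)f_s(x)f_r(y)$. Here $w(x,y)$ is a product over $i$, where the factor for $i\in E(s,r)$ is the coefficient of $\varphi(x_i)\psi(y_i)$ in (3), and the factor for $i\notin E(s,r)$ is $\mu_i(x_i)\mu_i(y_i)$. By (3), $w(x,y)=0$ as soon as some $i\in E(s,r)$ has $x_i=y_i=1$. This happens for all $x\in F_s$, $y\in F_r$. Hence
$$\langle f_s,R_{sr}f_r\rangle=0\quad\text{for all } s,r\in S,\text{ including } s=r. \tag{4}$$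

**Step 2: the identity in the eigenbasis.** The aim is to diagonalize all the $R_{sr}$ at once. For $T\subseteq[m]=\{1,\dots,m\}$ let $e_T=\prod_{i\in T}e_i(x_i)$ and $\tau_T=\prod_{i\in T}\tau_i\in(0,1]$, with $e_\emptyset=1$ and $\tau_\emptyset=1$. The $e_T$ form an orthonormal basis of the functions on $\{0,1\}^m$. Expand $f_s=\sum_Ta_s(T)e_T$. Then $R_{sr}e_T=(-1)^{|T|}\tau_Te_T$ if $T\subseteq E(s,r)$, and $R_{sr}e_T=0$ otherwise, because then some $E_i$ meets an $e_i$. So (4) reads
$$\sum_{T\subseteq E(s,r)}(-1)^{|T|}\tau_Ta_s(T)a_r(T)=0 . \tag{5}$$
Call $s,r$ *$T$-equivalent* if $T\subseteq E(s,r)$, that is, if $\pi_i(s)=\pi_i(r)$ for all $i\in T$. This is an equivalence relation. For $T=\emptyset$ the only class is $S$; for $i\in T$ every class lies in a fibre of $\pi_i$, so it has at most $k_i$ elements.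

**Step 3: which combination of the identities to take.** The aim is to find weights for (5) that give the sharp bound. Summing (5) over all pairs $(s,r)$ with equal weight is the obvious choice. The term $T=\emptyset$ gives $(\sum_sa_s(\emptyset))^2=M^2$, because $a_s(\emptyset)=\mu(F_s)$; here $M=M(I)$. Even $T$ contribute at least $0$, and odd $T$ contribute at least $-\kappa\sum_sa_s(T)^2$ with $\kappa=\max_i\tau_ik_i$, by Cauchy–Schwarz on each class. Since $\sum_Ta_s(T)^2=\|f_s\|^2=\mu(F_s)$, we get
$$M^2\le\kappa\Big(M-\sum_s\mu(F_s)^2\Big).$$
This is too weak. If exactly $q$ slices are nonempty, then $\sum_s\mu(F_s)^2\ge M^2/q$, and the inequality yields $M\le\kappa/(1+\kappa/q)$. For the tetrahedron on top with $p=\frac12$ we have $\tau=1$, $k=2$, $\kappa=2$, and with $q=4$ slices the bound is $\frac43$ instead of $t=1$. The even sets $T$ had room to spare, and the odd ones were tight. So we subtract $\lambda$ times the diagonal identities, those with $s=r$: this takes $\lambda\tau_T\sum_sa_s(T)^2$ away from even terms and adds it to odd terms. If all $\tau_i=\tau$ and $k_i=k$, the two losses are bounded by the same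 multiple $\lambda$ of $\sum_s a_s(T)^2$ when $\tau(k-\lambda)=\lambda$, that is, $\lambda=\frac{\tau}{1+\tau}k=pk=t$. So we take $\lambda=t$ in general.

Sum (5) over all $s,r$ and subtract $t$ times the sum of (5) over $s=r$:
$$0=\sum_Tb_T,\qquad b_T=(-1)^{|T|}\tau_T\Big[\sum_C\Big(\sum_{s\in C}a_s(T)\Big)^2-t\sum_sa_s(T)^2\Big], \tag{6}$$
where $C$ runs over the $T$-equivalence classes. In particular $b_\emptyset=M^2-t\sum_sa_s(\emptyset)^2$.

**Step 4: a lower bound for each $b_T$.** We show that
$$b_T\ge-t\sum_sa_s(T)^2\qquad\text{for every } T\neq\emptyset. \tag{7}$$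
If $|T|$ is even, drop the squares in (6): $b_T\ge-\tau_Tt\sum_sa_s(T)^2$, and $\tau_T\le1$.

If $|T|$ is odd, pick $i\in T$. Classes have size at most $k_i$, so by Cauchy–Schwarz $\sum_C(\sum_{s\in C}a_s(T))^2\le k_i\sum_sa_s(T)^2$, and therefore
$$b_T\ge-\tau_T(k_i-t)\sum_sa_s(T)^2 .$$
If $k_i\le t$, the right side is at least $0$. If $k_i>t$, then $\tau_T(k_i-t)\le\tau_i(k_i-t)\le t$. The last inequality is equivalent to $k_i\tau_i\le t(1+\tau_i)$, that is, to $k_ip_i\le t$, which holds by the definition of $t$.

**Step 5: conclusion of the lemma.** Inserting (7) and the value of $b_\emptyset$ in (6),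
$$0\ge M^2-t\sum_s\sum_Ta_s(T)^2=M^2-t\sum_s\|f_s\|^2=M^2-tM . \tag{8}$$
So $M\le t$. $\square$

## 6. Compressing a vertex-transitive coordinate to two points

Fix a type (a) site $X$. Freezing all other data of an independent set leaves a slice $U\subseteq X$. We want to replace $U$ by a random subset of $\{0,1\}$ whose expected $p$-biased measure is at least $|U|/|X|$. If $U$ is independent, then $\{1\}$, of measure $p$, is the natural replacement, and it should appear with probability at least $|U|/(p|X|)$. The following lemma says that the event "a random vertex lies in $N[U]$" is likely enough.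

**Lemma 2.** Let $X$ be a finite vertex-transitive loopless graph, $p=\alpha(X)/|X|$, and let $A$ be independent. Then $|A|\le p\,|N[A]|$.

*Proof.* Let $K$ be a maximum independent set and $\sigma\in\mathrm{Aut}(X)$. The set $A\cup(\sigma K\setminus N[A])$ is independent, since we removed from $\sigma K$ everything adjacent to $A$. Its two parts are disjoint, so $|A|+|\sigma K\setminus N[A]|\le\alpha(X)=|\sigma K|$, that is, $|A|\le|\sigma K\cap N[A]|$. Now average over $\sigma\in\mathrm{Aut}(X)$. By transitivity each vertex lies in $\sigma K$ with probability $|K|/|X|=p$, so the average of the right side is $p|N[A]|$. $\square$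

For $X=K_3$ and a single vertex $A$ this is $1\le\frac13\cdot3$.

In general a slice has a part that behaves like an independent set and a part that does not. The second part must be replaced by all of $\{0,1\}$.

**Lemma 3.** Suppose site $1$ is of type (a), $X=X_1$, $p=p_1$, and $I$ is independent in $Y$. Let $Y^*$ be the system obtained by replacing site $1$ by a type (b) site with the same $p_1$. Then there are independent sets $I^\theta$ of $Y^*$, one for each $\theta\in X$, with
$$\frac1{|X|}\sum_{\theta\in X}M(I^\theta)\ge M(I).$$

**Step 1: separating coordinate 1.** The aim is notation that isolates the site to be replaced. Let $Z=X_2\times\dots\times X_m\times S$. For $y=(x_2,\dots,x_m,s)$ and $y'=(x_2',\dots,x_m',r)$ in $Z$ write $y\approx y'$ if for every $i\ge2$: $\pi_i(s)\ne\pi_i(r)$ or $x_i\sim x_i'$. (If $m=1$, then $Z=S$ and $\approx$ always holds.) Put $\pi_1(y)=\pi_1(s)$. Then by (1)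
$$(u,y)\sim(u',y')\text{ in }Y\iff y\approx y'\ \text{and}\ \big(\pi_1(y)\ne\pi_1(y')\text{ or }u\sim u'\big), \tag{9}$$
and the same holds in $Y^*$, where $b\sim b'$ means "not $b=b'=1$".

**Step 2: the sets $I^\theta$.** The aim is to define the replacement of every slice using one common random vertex $\theta$. For $y\in Z$ let $U_y=\{u\in X:(u,y)\in I\}$. Let $A(y)$ be the set of $u\in U_y$ with no neighbour in $U_y$, and $B(y)=U_y\setminus A(y)$. So $A(y)$ is independent, and every $u\in B(y)$ has a neighbour in $U_y$. Moreover
$$B(y)\cap N[A(y)]=\emptyset, \tag{10}$$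
because $A(y)$ and $B(y)$ are disjoint and a vertex of $A(y)$ has no neighbour in $U_y$. For $\theta\in X$ call $y$
$$\text{full if }\theta\in B(y),\qquad\text{half if }\theta\in N[A(y)],\qquad\text{empty otherwise.}$$
By (10), these three cases exclude each other. Let
$$I^\theta=\{(b,y):y\text{ full},\ b\in\{0,1\}\}\cup\{(1,y):y\text{ half}\}.$$

**Step 3: $I^\theta$ is independent.** Suppose $(b,y),(b',y')\in I^\theta$, possibly equal, are adjacent in $Y^*$. Then $y\approx y'$, and either $\pi_1(y)\ne\pi_1(y')$ or not $b=b'=1$. Neither $y$ nor $y'$ is empty, so $U_y$ and $U_{y'}$ are nonempty sets.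

* If $\pi_1(y)\ne\pi_1(y')$, take any $u\in U_y$, $u'\in U_{y'}$. By (9), $(u,y)\sim(u',y')$, and both are in $I$: a contradiction.
* If $\pi_1(y)=\pi_1(y')$, one of $b,b'$ is $0$; by symmetry let $b=0$. Then $y$ is full: $\theta\in B(y)$, and there is $\theta^*\in U_y$ with $\theta^*\sim\theta$. If $\theta\in U_{y'}$, then $(\theta^*,y)\sim(\theta,y')$ by (9), and both are in $I$: a contradiction. If $\theta\notin U_{y'}$, then $y'$ is not full, so it is half, and $\theta\in N[A(y')]\setminus U_{y'}\subseteq N(A(y'))$. So there is $u'\in A(y')$ with $u'\sim\theta$, and $(\theta,y)\sim(u',y')$ are both in $I$: a contradiction.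

**Step 4: the measure does not drop on average.** Fix $y$. A full $y$ contributes biased measure $1$ in coordinate $1$, a half $y$ contributes $p$. So the average over $\theta$ of the biased measure of $\{b:(b,y)\in I^\theta\}$ is
$$\frac{|B(y)|+p|N[A(y)]|}{|X|}\ \ge\ \frac{|B(y)|+|A(y)|}{|X|}=\frac{|U_y|}{|X|} \tag{11}$$
by Lemma 2. Integrating over the coordinates $2,\dots,m$ and summing over $s\in S$ gives the claim. $\square$

**Example 4.** Let $m=2$, $X_1=X_2=K_3$ with vertices $0,1,2$, and $|S|=1$, so that $Z=X_2$. If $I=\{(0,y):y\in X_2\}$, then $U_y=A(y)=\{0\}$ for all $y$, and $N[A(y)]=X_1$. Every $y$ is half for every $\theta$, and $I^\theta=\{(1,y):y\in X_2\}$. If $I=\{(u,0):u\in X_1\}$, then $U_0=B(0)=X_1$, and $U_1=U_2=\emptyset$. For every $\theta$ the vertex $y=0$ is full and the others are empty, so $I^\theta=\{(b,0):b\in\{0,1\}\}$. All these sets have measure $\frac13$.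

**Upper bound in Theorem 2.** Apply Lemma 3 to each type (a) site in turn, always choosing a $\theta$ with $M(I^\theta)\ge M(I)$. (The numbering of sites plays no role.) The numbers $p_i,k_i,t$ do not change. The result is an independent set $I'$ in a system with all sites of type (b), with $M(I)\le M(I')$. By Lemma 1, $M(I')\le t$. Together with the lower bound in Section 4, this proves Theorem 2, and with it Theorem 1. $\blacksquare$

## 7. Arbitrary groups $G$ and arbitrary sets $H$

The set $S$ and the maps $\pi_i$ in Theorem 2 were arbitrary, so transitivity can be dropped. For a set $P$ of permutations let $\alpha(P)$ be the maximum size of an intersecting subset. For nonempty $H\subseteq S_n$ put $H_{i\to j}=\{h\in H:h(i)=j\}$, and let $G\wr H$ denote the set of pairs $((g_i),h)$ with $g_i\in G$, $h\in H$, acting as before.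

**Theorem 3.** Let $V\ne\emptyset$, let $G\le Sym(V)$ be any group and $H\subseteq S_n$ any nonempty set.

1. If $G$ contains a derangement, then $\alpha(G\wr H)=\alpha(G)\,|G|^{n-1}\max_{i,j}|H_{i\to j}|$.
2. If $G$ contains no derangement, then $\alpha(G\wr H)=|G|^n\alpha(H)$.

*Proof.* (1) Follow the proof of Theorem 1. The graph $\Gamma_G$ is loopless and vertex-transitive by left multiplication, and the derangement gives an edge; so it is a type (a) site with $p=\alpha(G)/|G|$. With $S=H$ and $\pi_i(h)=h(i)$, intersecting sets of $G\wr H$ are the independent sets of $Y$, and $|I|=|G|^nM(I)$. The nonempty sets $H_{i\to j}$ are the fibres of $\pi_i$, so $t=\frac{\alpha(G)}{|G|}\max_{i,j}|H_{i\to j}|$. Theorem 2 gives the formula.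

(2) Any two $g,g'\in G$ agree somewhere, since $g^{-1}g'$ is not a derangement. So two elements of $G\wr H$ agree somewhere if and only if their $H$-components do. A set is therefore intersecting if and only if the set $J$ of its $H$-components is, and the largest such sets are $G^n\times J$ with $J$ a maximum intersecting subset of $H$. $\blacksquare$

For iterated imprimitive wreath products of transitive groups, $\rho(G_1\wr G_2\wr\dots\wr G_r)=\rho(G_1)$ whenever $G_1$ has degree at least $2$: apply Theorem 1 with $G=G_1$ and the transitive group $H=G_2\wr\dots\wr G_r$. Theorem 2 also allows different graphs in different coordinates, with the sharp value $\max_ip_ik_i$.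

## 8. When only canonical sets are maximum

**Definition (primitive graph).** A type (a) graph $X$ with $p=\alpha(X)/|X|$ is *primitive* if every nonempty independent $A$ with $|A|=p|N[A]|$ satisfies $|A|=\alpha(X)$. In words: equality in Lemma 2 occurs only for $A=\emptyset$ and for maximum independent sets.

**Example 5.** A complete graph $K_q$, $q\ge2$, is primitive, because its nonempty independent sets are single vertices. For $A_4$ on the edges of the tetrahedron, Example 1 shows that $\Gamma_{A_4}$ is complete tripartite with parts of size $4$. A nonempty independent $A$ lies in one part, $|N[A]|=|A|+8$, and $|A|=\frac13(|A|+8)$ only for $|A|=4$; so it is primitive. Two disjoint triangles are not: a single vertex $A$ has $p|N[A]|=\frac13\cdot3=|A|$, but $\alpha=2$.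

**Lemma 4.** Let $X$ be a type (a) graph.

1. A maximum independent set $K$ satisfies $N[K]=X$.
2. If $X$ is primitive, it is connected.
3. If $p<\frac12$, then $X$ is not bipartite.
4. If $X$ is primitive and $p<\frac12$, any two vertices are joined by walks of every sufficiently large length.

*Proof.* (1) A vertex outside $N[K]$ could be added to $K$. (2) Suppose $X$ is disconnected, and let $A$ be a maximum independent set of a component $X'$. By vertex-transitivity the components are isomorphic, so $|A|=p|X'|$. By maximality in $X'$, $N[A]=X'$. So $|A|=p|N[A]|$, while $|A|<\alpha(X)$: a contradiction. (3) In a $d$-regular bipartite graph with $d\ge1$ the two colour classes have equal size, by counting edges. So $\alpha(X)\ge|X|/2$ and $p\ge\frac12$. (4) By (2) and (3), $X$ is connected and contains an odd cycle. From a vertex $u$ walk to that cycle, go around it, and return the same way: this is a closed walk at $u$ of odd length. Going back and forth along an edge at $u$ lengthens it by $2$ any number of times. So there are closed walks at $u$ of every large length; append a path from $u$ to the target vertex. $\square$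

**Theorem 4.** Consider a system with all $p_i<\frac12$ and all type (a) sites primitive. An independent set $I$ has $M(I)=t$ if and only if $I=D(i,C,K)$ for some $i$, some fibre $C$ of $\pi_i$ with $p_i|C|=t$, and some maximum independent set $K$ of $X_i$ (with $K=\{1\}$ for type (b)).

Consequently, if $G$ contains a derangement, $\alpha(G)<|G|/2$, $\Gamma_G$ is primitive, and $\emptyset\ne H\subseteq S_n$, then the maximum intersecting sets of $G\wr H$ are exactly the sets $\{(g,h):h(i)=j,\ g_i\in K\}$ with $|H_{i\to j}|$ maximum and $K$ a maximum intersecting set of $G$. This applies to every regular $G$ of order at least $3$.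

"If" was shown in Section 4. For "only if" we use induction on the number of type (a) sites. We follow equality backwards through Lemmas 1 and 3. Throughout, $t>0$.

**Step 1 (base case): only single coordinates survive.** Let all sites be of type (b) and $M(I)=t$. The aim is to show $a_s(T)=0$ for all $s$ and all $|T|\ge2$. Since $M^2-tM=0$, equality holds in (8), hence in (7) for every $T\ne\emptyset$: $b_T=-t\sum_sa_s(T)^2$. Now all $\tau_i<1$.

* If $|T|\ge2$ is even, then $b_T\ge-\tau_Tt\sum_sa_s(T)^2$ with $\tau_T<1$, so equality forces $\sum_sa_s(T)^2=0$.
* If $|T|\ge3$ is odd, pick $i\in T$. Either $k_i\le t$ and $b_T\ge0$; or $k_i>t$ and $b_T\ge-\tau_T(k_i-t)\sum_sa_s(T)^2$ with $\tau_T(k_i-t)<\tau_i(k_i-t)\le t$. In both cases equality forces $\sum_sa_s(T)^2=0$.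

So each $f_s$ is a sum of functions of single coordinates.

**Step 2 (base case): the slices are dictators.** The aim is to find the shape of $f_s$. A $\{0,1\}$-valued sum of functions of single coordinates depends on at most one coordinate. If it depended on two, then varying these two and fixing the others would give values $v$, $v+\delta$, $v+\varepsilon$, $v+\delta+\varepsilon$ in $\{0,1\}$ with $\delta,\varepsilon\ne0$. If $v=0$, then $\delta=\varepsilon=1$ and the last value is $2$; if $v=1$, then $\delta=\varepsilon=-1$ and the last value is $-1$: a contradiction. Moreover $(0,\dots,0)\notin F_s$, because the zero vector does not satisfy the intersection condition with itself. This excludes the constant $1$ and $1-x_i$. So $f_s=0$ or $f_s(x)=x_{i(s)}$ for some $i(s)$.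

**Step 3 (base case): one fibre of one map.** The aim is to show that all the dictators use the same coordinate and the same fibre. If $f_s,f_r\ne0$, apply independence to the unit vectors $\mathbf e_{i(s)}\in F_s$ and $\mathbf e_{i(r)}\in F_r$. They share a $1$ only if $i(s)=i(r)=:i$, and then $\pi_i(s)=\pi_i(r)$. So $\{s:f_s\neq0\}$, nonempty since $M(I)=t>0$, lies in one fibre $C$ of one $\pi_i$. Then
$$t=M(I)=p_i\,|\{s:f_s\ne0\}|\le p_i|C|\le t,$$
which gives $I=D(i,C,\{1\})$ and $p_i|C|=t$. This finishes the base case.

**Step 4 (induction): equality in the compression.** Let site $1$ be of type (a) and $M(I)=t$. Use the notation of Lemma 3. The aim is to extract all that equality there gives. By Theorem 2 all $M(I^\theta)\le t$, and their average is at least $M(I)=t$. So $M(I^\theta)=t$ for all $\theta$. The average equals $M(I)$, so equality holds in (11) for every $y$, since every $y$ has positive weight. That is, $|A(y)|=p_1|N[A(y)]|$ for every $y$. By primitivity, for each $y$ either $A(y)=\emptyset$, or $A(y)$ is a maximum independent set of $X_1$. In the second case $N[A(y)]=X_1$ by Lemma 4(1), so $B(y)=\emptyset$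 by (10), $U_y=A(y)$, and $y$ is half for every $\theta$.

The system $Y^*$ has one type (a) site fewer, and the same $p_i,k_i,t$. By induction every $I^\theta$ is a set $D(i,C,K)$ in $Y^*$ with $p_i|C|=t$. The two behaviours of Example 4 are now the two cases.

**Step 5 (case 1): $A(y_0)\ne\emptyset$ for some $y_0$.** The aim is to show $I=D(1,C,K)$. For every $\theta$ the element $y_0$ is half, so $(1,y_0)\in I^\theta$ and $(0,y_0)\notin I^\theta$. A set $D(i,\cdot,\cdot)$ with $i\ne1$ contains both or neither. Hence $I^\theta=D(1,C,\{1\})$, where $C$ is the fibre of $\pi_1$ with value $\pi_1(y_0)$, the same for all $\theta$, and $p_1|C|=t$. Let $Z_C$ be the set of $y\in Z$ whose $S$-component is in $C$. For every $\theta$, $y$ is half if $y\in Z_C$ and empty otherwise. So for $y\in Z_C$ the set $A(y)$ is nonempty, and by Step 4 $U_y=A(y)$ is a maximum independent set. For $y\notin Z_C$ we have $B(y)=N[A(y)]=\emptyset$, so $U_y=\emptyset$.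

*Slices over $\approx$-related elements coincide.* Let $y,y'\in Z_C$ with $y\approx y'$. By (9) and independence of $I$ there is no edge between $U_y$ and $U_{y'}$. Since $N[U_y]=X_1$, we get $U_{y'}\setminus U_y\subseteq N(U_y)\cap U_{y'}=\emptyset$. By symmetry $U_y=U_{y'}$.

*The relation $\approx$ is connected on $Z_C$.* For fixed $s\in C$, two elements of $X_2\times\dots\times X_m\times\{s\}$ are related by $\approx$ if and only if they are adjacent in all coordinates $2,\dots,m$. At each type (a) site any two vertices are joined by walks of every sufficiently large length, by Lemma 4(4). The same holds at a type (b) site, by waiting at the loop at $0$. Choosing one common length for all coordinates and walking simultaneously joins any two elements over $s$. (For $m=1$ there is only one element over $s$.) For $s\ne r$ in $C$, choose $x_i'\sim x_i$ for all $i\ge2$; then $(x_2,\dots,x_m,s)\approx(x_2',\dots,x_m',r)$, so different $s$ are linked too.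

So $U_y=K$ is constant on $Z_C$, and $I=D(1,C,K)$.

**Step 6 (case 2): $A(y)=\emptyset$ for all $y$.** The aim is to show $I=D(i,C,K)$ with $i\ne1$. No $y$ is ever half, so $I^\theta$ contains $(0,y)$ if and only if it contains $(1,y)$. Hence $I^\theta=D(i,C,K)$ with $i=i(\theta)\ne1$, as $D(1,C,\{1\})$ is nonempty and contains no $(0,y)$. Since $U_y=B(y)$, this says
$$D_\theta:=\{y\in Z:\theta\in U_y\}=\{y\in Z:s\in C,\ x_i\in K\},$$
where $s$ and $x_i$ are the entries of $y$. Let $\theta\sim\theta'$, with data $(i,C,K)$ and $(i',C',K')$. If there were $y\in D_\theta$, $y'\in D_{\theta'}$ with $y\approx y'$, then by (9) $(\theta,y)\sim(\theta',y')$, both in $I$: impossible. We use this to show that the data coincide. Recall that every vertex of every site has a neighbour, and write $y=(x_2,\dots,x_m,s)$, $y'=(x'_2,\dots,x'_m,r)$.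

* If $i\ne i'$: take $s\in C$, $r\in C'$, $x_i\in K$, $x'_{i'}\in K'$, choose $x'_i\sim x_i$ and $x_{i'}\sim x'_{i'}$, and adjacent entries in all other coordinates $\ge2$. Then $y\in D_\theta$, $y'\in D_{\theta'}$ and $y\approx y'$: a contradiction.
* If $i=i'$ and $C\ne C'$: take $s\in C$, $r\in C'$, $x_i\in K$, $x_i'\in K'$, and adjacent entries in the other coordinates $\ge2$. Since $\pi_i(s)\ne\pi_i(r)$, again $y\approx y'$: a contradiction.
* So $i=i'$ and $C=C'$. If site $i$ is of type (b), then $K=K'=\{1\}$. If it is of type (a), there is no edge between $K$ and $K'$: otherwise take $s=r\in C$, adjacent $x_i\in K$ and $x_i'\in K'$, and adjacent entries elsewhere, to get $y\approx y'$. As $N[K]=X_i=N[K']$, it follows as in Step 5 that $K=K'$.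

Hence $D_\theta=D_{\theta'}$ whenever $\theta\sim\theta'$. Since $X_1$ is connected by Lemma 4(2), $D_\theta$ does not depend on $\theta$. So $I=X_1\times D_\theta=D(i,C,K)$ in $Y$, with $p_i|C|=t$. This completes the induction.

**Step 7: translation to wreath products.** As in Theorem 3(1), the intersecting sets of $G\wr H$ are the independent sets of the system with all $X_i=\Gamma_G$, $S=H$, $\pi_i(h)=h(i)$. Here $p=\alpha(G)/|G|<\frac12$ and $\Gamma_G$ is primitive, so the first part applies. The fibres of $\pi_i$ are the nonempty $H_{i\to j}$, and as all $p_i$ are equal, $p_i|C|=t$ means that $|C|$ is maximum. For regular $G$ of order $q\ge3$, $\Gamma_G=K_q$ is primitive with $p=1/q<\frac12$. $\blacksquare$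

Neither hypothesis of Theorem 4 can simply be omitted.

**Example 6 ($p=\frac12$).** Let $G=\mathbb Z_2$ be regular and $H=\mathbb Z_n$ regular, $n\ge3$. Then $\Gamma_G=K_2$ is primitive, but $p=\frac12$. The set $\{(g,1):\text{at least two of }g_1,g_2,g_3\text{ equal a fixed element } c \text{ of }G\}$ is intersecting: two such $g,g'$ share an index $i\le3$ with $g_i=g_i'=c$. It contains half of $G^n$, so it has $2^{n-1}$ elements, and this is the maximum $\alpha(G)|G|^{n-1}\cdot1$ of Theorem 3. It is not canonical, since a canonical set contained in $\{(g,1)\}$ prescribes one single coordinate $g_i$.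

**Example 7 (primitivity).** Let $G=S_3$ on $3$ points. Two elements agree nowhere exactly when they differ by a $3$-cycle, so $\Gamma_G$ is two disjoint triangles, with $\alpha(G)=2$ and $p=\frac13$; it is not primitive by Example 5. Let $H=\mathbb Z_2$ be regular and $K'=\{1,(12)\}$. Consider
$$\{(g,1):g_1=1\}\cup\{(g,1):g_1\text{ odd},\ g_2\in K'\}.$$
Two elements of the first part have equal $g_1$. An element of each part: $1$ and a transposition agree at a point. Two elements of the second part have $g_2,g_2'\in K'$, which agree at the point $3$. So the set is intersecting, of size $6+3\cdot2=12=\alpha(G)|G|$, the maximum by Theorem 3. It is not canonical: a canonical set would restrict some $g_i$ to the two elements of a set $K$, but here $g_1$ takes four values and $g_2$ takes all six.
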